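\title{Group algebras of nonabelian $p$-groups of odd order have no filtered multiplicative basis}


\begin{abstract}
A basis of a finite-dimensional algebra is a filtered multiplicative basis if the product of two basis elements is zero or a basis element and the basis contains a basis of the radical. We show that for a field $F$ of odd characteristic $p$ and a finite $p$-group $G$, the group algebra $FG$ has such a basis if and only if $G$ is abelian. More generally, in characteristic different from $2$, a finite-dimensional bialgebra with nilpotent augmentation ideal that has such a basis, even one that is multiplicative only up to scalars, is commutative; in odd characteristic $p$ the bialgebras with a filtered multiplicative basis are exactly those that are truncated polynomial algebras with $p$-power exponents. The proof passes to the associated graded bialgebra and reduces to a statement about deleting letters from words.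
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite-dimensional associative algebra with $1$ over a field $F$, and let $\operatorname{rad}(A)$ be its Jacobson radical, that is, its largest nilpotent ideal.

\begin{definition}\label{def:fm}
An $F$-basis $\mathfrak B$ of $A$ is a \emph{filtered multiplicative basis} (\emph{f.m.\ basis}) if
\begin{itemize}
\item[(i)] for all $b_1,b_2\in\mathfrak B$, either $b_1b_2=0$ or $b_1b_2\in\mathfrak B$;
\item[(ii)] $\mathfrak B\cap\operatorname{rad}(A)$ is a basis of $\operatorname{rad}(A)$.
\end{itemize}
It is a \emph{weak f.m.\ basis} if it satisfies (ii) and is \emph{multiplicative up to scalars}: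
\begin{itemize}
\item[(i$'$)] for all $b_1,b_2\in\mathfrak B$ there is $b_3\in\mathfrak B$ with $b_1b_2\in Fb_3$.
\end{itemize}
\end{definition}

Every f.m.\ basis is a weak f.m.\ basis. Condition (i) makes the multiplication purely combinatorial: all structure constants are $0$ or $1$. Condition (ii) ties the combinatorics to the radical, and together the two conditions make $\mathfrak B$ compatible with all powers of the radical (Lemma~\ref{lem:gr}). The matrix units of $M_n(F)$ and the powers of $t$ in $F[t]/(t^m)$ are f.m.\ bases. Recall that $A$ has \emph{finite representation type} if there are only finitely many isomorphism classes of finite-dimensional indecomposable $A$-modules. By a theorem of Bautista, Gabriel, Roiter and Salmeron, an algebra of finite representation type over an algebraically closed field has an f.m.\ basis.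

Now let $F$ have characteristic $p>0$ and let $G$ be a finite $p$-group. The group algebra $FG$ comes with the basis $G$, which satisfies (i); but group elements are units, so for $G\ne1$ this basis misses the radical, which is the augmentation ideal $I$, of codimension $1$. For abelian groups there is a remedy. Call an algebra
\begin{equation}\label{eq:trunc}
F[t_1,\dots,t_d]\big/\bigl(t_1^{p^{e_1}},\dots,t_d^{p^{e_d}}\bigr)\qquad(d\ge0,\ e_i\ge1)
\end{equation}
a \emph{truncated polynomial algebra}. Its nonzero monomials form an f.m.\ basis: a product of two of them is $0$ or a third, and the monomials other than $1$ span the radical. If $G=\prod_i\langle g_i\rangle$ with $|g_i|=p^{e_i}$, then $(g_i-1)^{p^{e_i}}=g_i^{p^{e_i}}-1=0$, so $t_i\mapsto g_i-1$ defines a surjection from \eqref{eq:trunc} onto $FG$, which is an isomorphism because both sides have dimension $|G|$. For nonabelian groups, an f.m.\ basis can exist when $p=2$: the dihedral group of order $8$ is an example (Example~\ref{ex:D8}). The following question is posed in \cite{BGS}, where it is described as still open.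

\medskip
\noindent\textbf{Question.} \emph{Do there exist a field $F$ of odd characteristic $p$ and a finite nonabelian $p$-group $G$ such that $FG$ has an f.m.\ basis?}
\medskip

The smallest groups suggest an answer. If $G$ is nonabelian of order $p^3$ with generators $a,b$, then $r=a-1$ and $s=b-1$ satisfy $r^2s-2rsr+sr^2\equiv0$ modulo $I^4$ (Section~\ref{sec:three}). An f.m.\ basis allows only linear relations among products of generators that come from relations with one or two terms. In characteristic $2$ the relation above has two terms; in odd characteristic it has three. One therefore expects a negative answer. The difficulties are that the generators inside an f.m.\ basis need have nothing to do with elements $g-1$, and that for a general group no explicit relation is available.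

\begin{theorem}\label{thm:group}
Let $F$ be a field of odd characteristic $p$ and $G$ a finite $p$-group. Then $FG$ has an f.m.\ basis if and only if it has a weak f.m.\ basis, if and only if $G$ is abelian. In particular, the answer to the Question is negative.
\end{theorem}

The only features of $FG$ that the proof uses are its coproduct and the nilpotency of $I$. (Bialgebras are recalled in Section~\ref{sec:bialg}.)

\begin{theorem}\label{thm:comm}
Let $F$ be a field of characteristic $p\ne2$, and let $A$ be a finite-dimensional bialgebra over $F$ whose augmentation ideal $I=\ker\varepsilon$ is nilpotent. If $A$ has a weak f.m.\ basis, then $A$ is commutative.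
\end{theorem}

The core of the argument is a dichotomy for graded bialgebras, in which no finiteness is assumed.

\begin{theorem}\label{thm:graded}
Let $F$ be a field of characteristic $p\ne2$ ($p=0$ is allowed). Let $R=\bigoplus_{n\ge0}R_n$ be a graded bialgebra with $R_0=F$, generated as an algebra by $R_1$, with a homogeneous basis $\mathcal B$ that is multiplicative up to scalars. Let $x\ne y$ be in $\mathcal B\cap R_1$. Then either $xy=yx$, or there is a surjective algebra homomorphism
\[
R\to C:=F\langle x,y\rangle/(x^p,y^p)\qquad(C:=F\langle x,y\rangle\text{ if }p=0)
\]
with $x\mapsto x$, $y\mapsto y$. In the second case the words in $x,y$ without factor $x^p$ or $y^p$ are linearly independent in $R$, and $R$ is infinite-dimensional.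
\end{theorem}

For f.m.\ bases in the strict sense the algebra structure is determined completely.

\begin{theorem}\label{thm:class}
Let $F$ be a field of odd characteristic $p$, and let $A$ be a finite-dimensional bialgebra over $F$ whose augmentation ideal is nilpotent. Then $A$ has an f.m.\ basis if and only if $A$ is isomorphic as an algebra to a truncated polynomial algebra \eqref{eq:trunc}. If $F$ is perfect, this holds if and only if $A$ is commutative.
\end{theorem}

The method is as follows. In the graded algebra $R=\bigoplus I^n/I^{n+1}$ \emph{every} element of degree $1$ is primitive, so the coproduct is given by the same formula whatever generators the basis provides. Write $R=T/J$ with $T$ free. The basis forces $J$ to be spanned by words and binomials $w-\lambda v$, and the coproduct forces a relation of least degree to be killed by an operator $D$ that lists the results of deleting one letter from a word (Section~\ref{sec:graded}). A word of length at least $3$ can be recognized from this list when $p\ne2$ (Section~\ref{sec:words}), so two generators that do not commute satisfy no relation beyond those of $C$ (Section~\ref{sec:main}). Theorem~\ref{thm:class}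 is proved in Section~\ref{sec:class}, and Section~\ref{sec:sharp} shows what fails without the hypotheses.

\section{Bialgebras and local algebras}\label{sec:bialg}

All tensor products are over the ground field unless indicated. A \emph{bialgebra} is an algebra $A$ with algebra homomorphisms $\Delta\colon A\to A\otimes A$ (coproduct) and $\varepsilon\colon A\to F$ (counit) such that
\[
(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta,\qquad(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta .
\]
The \emph{augmentation ideal} is $I=\ker\varepsilon$, and $A=F1\oplus I$. An element $a$ is \emph{primitive} if $\Delta a=a\otimes1+1\otimes a$. Every element of $I$ is primitive to first order: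
\begin{equation}\label{eq:almostprim}
\Delta a-a\otimes1-1\otimes a\in I\otimes I\qquad(a\in I),
\end{equation}
because the left side is killed by $\varepsilon\otimes\mathrm{id}$ and by $\mathrm{id}\otimes\varepsilon$, and $(I\otimes A)\cap(A\otimes I)=I\otimes I$. If $a$ is primitive and the characteristic is $p>0$, then $a^p$ is primitive, since $a\otimes1$ and $1\otimes a$ commute. If $N\subseteq I$ is an ideal generated by primitive elements, then $\Delta N\subseteq N\otimes A+A\otimes N$, and so $A/N$ is again a bialgebra.

A \emph{graded bialgebra} is a bialgebra $H=\bigoplus_{n\ge0}H_n$ that is a graded algebra with $\Delta H_n\subseteq\bigoplus_{i+j=n}H_i\otimes H_j$ and $\varepsilon(H_n)=0$ for $n>0$. If $H_0=F$, then \eqref{eq:almostprim} shows that every element of $H_1$ is primitive, since $I\otimes I$ has no component of degree $1$. For $n\ge2$ we write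
\[
D\colon H_n\to H_1\otimes H_{n-1}
\]
for the component of $\Delta$ in $H_1\otimes H_{n-1}$. Let $N$ be a graded ideal with $\Delta N\subseteq N\otimes H+H\otimes N$. Then $D(N_n)\subseteq N_1\otimes H_{n-1}+H_1\otimes N_{n-1}$, and hence
\begin{equation}\label{eq:vanish}
N_1=N_{n-1}=0\quad\Longrightarrow\quad D(N_n)=0 .
\end{equation}

The basic graded example is the free algebra $T=F\langle X\rangle$ on a set $X$. Its basis consists of the words in $X$, it is graded by length, and its coproduct is the algebra map making each letter primitive. For a word $w=w_1\cdots w_n$ let $w^{(i)}$ be the word obtained by deleting the $i$-th letter; we call $w^{(1)},\dots,w^{(n)}$ the \emph{deletions} of $w$. Expanding $\Delta w=\prod_i(w_i\otimes1+1\otimes w_i)$ and keeping the terms in which exactly one letter goes to the left gives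
\begin{equation}\label{eq:D}
D(w)=\sum_{i=1}^nw_i\otimes w^{(i)} .
\end{equation}

Next, let $A$ be an algebra with a nilpotent ideal $I$ such that $A=F1\oplus I$. Then $I=\operatorname{rad}(A)$, and every element outside $I$ is a unit. Moreover,
\begin{equation}\label{eq:gen}
\text{if $X\subseteq I$ spans $I$ modulo $I^2$, then $X$ generates $A$ as a unital algebra.}
\end{equation}
Indeed, $I^n$ is spanned modulo $I^{n+1}$ by products of $n$ elements of $X$, so descending induction from $I^N=0$ shows that each $I^n$ lies in the subalgebra generated by $X$.

\begin{example}\label{ex:bialg}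
(a) The group algebra $FG$ is a bialgebra with $\Delta g=g\otimes g$ and $\varepsilon(g)=1$ for $g\in G$. If $G$ is a finite $p$-group and $\operatorname{char}F=p$, then $I$ is nilpotent. This follows by induction on $|G|$: for a central element $z$ of order $p$, the kernel of $FG\to F[G/\langle z\rangle]$ is generated by the central element $z-1$, and $(z-1)^p=0$.

(b) Let $L$ be a finite-dimensional restricted Lie algebra that is $p$-nilpotent, i.e.\ there is $n$ with $\ell^{[p]^n}=0$ for all $\ell\in L$. Its restricted enveloping algebra $u(L)$ is a finite-dimensional bialgebra in which the elements of $L$ are primitive and nilpotent. By Engel's theorem the left multiplications by elements of $L$ are simultaneously strictly triangular, so all sufficiently long products of elements of $L$ vanish; since $I$ is spanned by nonempty products of elements of $L$, it is nilpotent. Thus Theorem~\ref{thm:comm} applies to $u(L)$ as well.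
\end{example}

\section{The graded algebra and its relations}\label{sec:graded}

In $A$ itself, the coproduct of a basis element is known only up to the error term in \eqref{eq:almostprim}. That term has higher order in the $I$-adic filtration, so we remove it by passing to the associated graded algebra. Condition (ii) is what lets the basis survive this passage.

\begin{lemma}\label{lem:gr}
Let $A$ be a finite-dimensional bialgebra with nilpotent augmentation ideal $I$ and weak f.m.\ basis $\mathfrak B$. Put $I^0=A$.
\begin{itemize}
\item[(a)] $\mathfrak B\cap I^n$ is a basis of $I^n$ for all $n\ge0$. Hence $\mathfrak B\cap(I^n\setminus I^{n+1})$ maps bijectively onto a basis $\mathcal B_n$ of $R_n=I^n/I^{n+1}$.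
\item[(b)] $R=\operatorname{gr}A=\bigoplus_{n\ge0}R_n$ is a graded bialgebra with $R_0=F$, generated by $R_1$, and $\mathcal B=\{1\}\cup\bigcup_{n\ge1}\mathcal B_n$ is a homogeneous basis of $R$ that is multiplicative up to scalars.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $n\ge1$. By (ii), $I^n$ is spanned by the products of $n$ elements of $\mathfrak B\cap I$. By (i$'$) and induction, such a product is $0$ or $\mu c$ with $\mu\in F^\times$ and $c\in\mathfrak B$, and then $c\in I^n$. So $\mathfrak B\cap I^n$ spans $I^n$.

(b) The product of the classes of $a\in I^m$ and $a'\in I^n$ is the class of $aa'$ in $R_{m+n}$; so $R_1$ generates $R$. If $b\in\mathfrak B\cap I^m$ and $b'\in\mathfrak B\cap I^n$, then $bb'$ is $0$ or $\mu c$ with $c\in\mathfrak B\cap I^{m+n}$, and the class of $c$ in $R_{m+n}$ is $0$ or lies in $\mathcal B_{m+n}$. So $\mathcal B$ is multiplicative up to scalars.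

For the coproduct, put $\Phi^n=\sum_{i+j=n}I^i\otimes I^j\subseteq A\otimes A$, so that $\Phi^m\Phi^n\subseteq\Phi^{m+n}$. For $b\in\mathfrak B$ let $\nu(b)$ be the largest $n$ with $b\in I^n$. By (a), $\Phi^n$ has the basis $\{b\otimes b':\nu(b)+\nu(b')\ge n\}$. The natural map $\bigoplus_{i+j=n}R_i\otimes R_j\to\Phi^n/\Phi^{n+1}$ therefore sends a basis to a basis, and these maps identify the algebra $R\otimes R$ with $\bigoplus_n\Phi^n/\Phi^{n+1}$. By \eqref{eq:almostprim}, $\Delta I\subseteq\Phi^1$, hence $\Delta I^n\subseteq\Phi^n$, and $\Delta$ induces a graded algebra map $\bar\Delta\colon R\to R\otimes R$. Again by \eqref{eq:almostprim}, $\bar\Delta\xi=\xi\otimes1+1\otimes\xi$ for $\xi\in R_1$. Let $\bar\varepsilon$ be the projection $R\to R_0=F$. Each bialgebra axiom for $(\bar\Delta,\bar\varepsilon)$ is an equality of algebra maps; it holds on $R_1$ by the formula just given, hence on $R$.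
\end{proof}

For the rest of this section, $p\ne2$ and $(R,\mathcal B)$ satisfies the hypotheses of Theorem~\ref{thm:graded}. Put $X=\mathcal B\cap R_1$, a basis of $R_1$. Let $T=F\langle X\rangle$, let $\pi\colon T\to R$ be the graded surjection that is the identity on $X$, and let $J=\ker\pi$ be the ideal of relations. Then $J_0=J_1=0$. The basis and the coproduct each leave a trace on $J$.

\begin{lemma}\label{lem:J}
\begin{itemize}
\item[(a)] $J_n$ is spanned by those elements of the form $w$ or $w-\lambda v$ ($w,v$ words of length $n$, $\lambda\in F^\times$) that it contains.
\item[(b)] $\Delta J\subseteq J\otimes T+T\otimes J$.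
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each word $w$, either $\pi(w)=0$ or $\pi(w)=\mu_w\,b(w)$ with $\mu_w\in F^\times$ and $b(w)\in\mathcal B$. Let $f=\sum_wc_ww\in J_n$. The words with $\pi(w)=0$ lie in $J$; remove them from $f$. Comparing coefficients in $\pi(f)=0$ gives $\sum_{b(w)=b}c_w\mu_w=0$ for each $b\in\mathcal B$. For each $b$ that occurs, fix a word $v$ with $b(v)=b$. Then
\[
\sum_{b(w)=b}c_ww=\sum_{b(w)=b}c_w\bigl(w-\mu_w\mu_v^{-1}v\bigr),
\]
and each bracket lies in $J$.

(b) The elements of $X$ are primitive both in $T$ and in $R$. So the algebra maps $\Delta\circ\pi$ and $(\pi\otimes\pi)\circ\Delta$ agree on $X$ and are equal. Hence $\Delta J\subseteq\ker(\pi\otimes\pi)=J\otimes T+T\otimes J$.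
\end{proof}

In degree $2$ the two properties already leave little room.

\begin{lemma}\label{lem:two}
$J_2$ contains no word, and it is spanned by the commutators $gh-hg$ ($g,h\in X$) that it contains.
\end{lemma}

\begin{proof}
Since $J_1=0$, \eqref{eq:vanish} gives $D(J_2)=0$. For letters $g,h$ we have $D(gh)=g\otimes h+h\otimes g$. This is nonzero: for $g\ne h$ it is a sum of two distinct basis elements, and for $g=h$ it is $2\,g\otimes g$ with $2\ne0$. So $J_2$ contains no word. If $gh-\lambda g'h'\in J_2$, then $g\otimes h+h\otimes g=\lambda(g'\otimes h'+h'\otimes g')$. The basis elements occurring on the two sides agree, so $(g',h')$ is $(g,h)$ or $(h,g)$, and then $\lambda=1$. Thus the binomial is $0$ or $gh-hg$, and Lemma~\ref{lem:J}(a) finishes the proof.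
\end{proof}

Commutativity of $\operatorname{gr}A$ only says that generators of $A$ commute modulo $I^3$. The basis upgrades this congruence to an equality, because the products in question are nonzero in degree $2$ and are multiples of basis elements.

\begin{lemma}\label{lem:lift}
In the situation of Lemma~\ref{lem:gr}, with $p\ne2$, if the elements of $\mathcal B_1$ commute pairwise in $R$, then $A$ is commutative.
\end{lemma}

\begin{proof}
Let $x\ne y$ be in $\mathfrak B\cap(I\setminus I^2)$. By assumption $xy\equiv yx\pmod{I^3}$, and by Lemma~\ref{lem:two}, $xy\notin I^3$ and $yx\notin I^3$. Write $xy=\lambda b$ and $yx=\mu b'$ with $\lambda,\mu\in F^\times$ and $b,b'\in\mathfrak B$; then $b,b'\in I^2\setminus I^3$. From $\lambda b-\mu b'\in I^3$ and Lemma~\ref{lem:gr}(a) we get $b=b'$ and $\lambda=\mu$, so $xy=yx$ in $A$. The set $\mathfrak B\cap(I\setminus I^2)$ spans $I$ modulo $I^2$, so it generates $A$ by \eqref{eq:gen}.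
\end{proof}

\section{Degree three: the groups of order $p^3$}\label{sec:three}

We can now settle the smallest case by hand. Let $p$ be odd and let $G$ be a finite $p$-group generated by $a,b$ such that $c=aba^{-1}b^{-1}$ is central and $c\ne1$. A nonabelian group of order $p^3$ is of this kind: two noncommuting elements generate it, and its quotient by the center has order $p^2$ and is abelian.

Suppose that $A=FG$ has a weak f.m.\ basis, and form $R$, $X$, $T$, $J$ as above. Put $r=a-1$, $s=b-1$. The identity $gh-1=(g-1)+(h-1)+(g-1)(h-1)$ shows that the classes $\bar r,\bar s$ span $R_1$. By Lemma~\ref{lem:lift}, $X$ contains two elements that do not commute in $R$. So $X=\{x,y\}$ with $xy\ne yx$, the classes $\bar r,\bar s$ form a basis of $R_1$, and $J_2=0$ by Lemma~\ref{lem:two}. Now \eqref{eq:vanish} gives $D(J_3)=0$. From \eqref{eq:D},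
\begin{align*}
D(xxx)&=3\,x\otimes xx,\\
D(xxy)&=2\,x\otimes xy+y\otimes xx,\\
D(xyx)&=x\otimes yx+y\otimes xx+x\otimes xy,\\
D(yxx)&=y\otimes xx+2\,x\otimes yx,
\end{align*}
and the other four values arise by interchanging $x$ and $y$. Terms $w_i\otimes w^{(i)}$ coming from words with different numbers of $x$'s are different. Since $2\ne0$, the sets of basis elements occurring in $D(xxy)$, $D(xyx)$, $D(yxx)$ are nonempty and pairwise distinct. So a word, or a binomial in two distinct words, can be killed by $D$ only if $p=3$ and it involves just $xxx$ and $yyy$. By Lemma~\ref{lem:J}(a), $J_3$ lies in the span of $xxx$ and $yyy$.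

The group provides a relation outside this span. Write $[f,g]=fg-gf$. Then $[r,s]=ab-ba=(c-1)ba$, so $c-1\in I^2$, and since $c$ is central,
\[
[r,[r,s]]=[a,(c-1)ba]=(c-1)(ab-ba)a=(c-1)^2ba^2\in I^4 .
\]
Write $\bar r=\alpha x+\beta y$, $\bar s=\gamma x+\delta y$ with $\alpha\delta-\beta\gamma\ne0$. Then $J_3$ contains
\[
(\alpha\delta-\beta\gamma)\bigl(\alpha\,(xxy-2xyx+yxx)+\beta\,(2yxy-yyx-xyy)\bigr),
\]
a nonzero combination of words containing both letters. This is a contradiction, so $FG$ has no weak f.m.\ basis.

Three features of this computation shape the general proof. First, nothing about $x,y$ was used except that they are primitive. Second, the powers $x^p$, $y^p$ are killed by $D$; they, or binomials in them, may well be relations, and they must be removed before the argument can continue to higher degrees. Third, a word was recognized from the set of its deletions.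

\section{Recognizing a word from its deletions}\label{sec:words}

A \emph{run} of a word is a maximal factor consisting of equal letters. Deleting any letter of a given run has the same effect, and this is the only coincidence among deletions.

\begin{lemma}\label{lem:run}
Let $w=w_1\cdots w_n$ and $a<b$. Then $w^{(a)}=w^{(b)}$ if and only if $w_a=w_{a+1}=\dots=w_b$.
\end{lemma}

\begin{proof}
The $k$-th letters of $w^{(a)}$ and $w^{(b)}$ agree for $k<a$ and for $k\ge b$; for $a\le k<b$ they are $w_{k+1}$ and $w_k$.
\end{proof}

Let $p\ne2$ and let $C$ be as in Theorem~\ref{thm:graded}. Call a word in $x,y$ \emph{reduced} if it has no factor $x^p$ or $y^p$ (for $p=0$ every word is reduced). The ideal $(x^p,y^p)$ is spanned by the nonreduced words, so the reduced words form a basis of $C$. Since $x^p$ and $y^p$ are primitive, $C$ is a graded bialgebra with $x,y$ primitive, and \eqref{eq:D} holds in $C$. Working in $C$ has a gain and a cost. The gain is that runs have length less than $p$, so the coefficients that Lemma~\ref{lem:run} predicts do not vanish. The cost is that deleting an inner letter can merge two runs into a long one: for $p=3$ and $w=xyxx$ we have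 $w^{(2)}=xxx=0$ in $C$. Only the first and last deletions, being factors of $w$, are guaranteed to survive. They nearly suffice.

\begin{lemma}\label{lem:alt}
Let $w\ne v$ be words of length $n\ge2$. Suppose that $w^{(1)}$ and $w^{(n)}$ are deletions of $v$, and that $v^{(1)}$ and $v^{(n)}$ are deletions of $w$. Then $w_1\ne v_1$, and both words alternate between these two letters: with $g=w_1$ and $h=v_1$,
\[
w=ghgh\cdots,\qquad v=hghg\cdots .
\]
\end{lemma}

\begin{proof}
Choose $b$ with $w^{(1)}=v^{(b)}$. Then $w=w_1\,v_1\cdots v_{b-1}\,v_{b+1}\cdots v_n$, that is,
\begin{equation}\label{eq:shift}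
w_{k+1}=v_k\quad(1\le k<b),\qquad w_k=v_k\quad(b<k\le n).
\end{equation}

\emph{The first letters differ.} Let $i$ be the first position where $w$ and $v$ differ. The second half of \eqref{eq:shift} gives $i\le b$. For $k<i$ the first half gives $w_{k+1}=v_k=w_k$, so $w_1=\dots=w_i$. The hypotheses are symmetric in $w$ and $v$, so also $v_1=\dots=v_i$. If $i>1$, then $w_1=v_1$ and hence $w_i=v_i$, contrary to the choice of $i$. So $i=1$.

\emph{The last letters differ.} Reversing a word of length $n$ turns its $j$-th deletion into the $(n+1-j)$-th deletion of the reversed word. So the reversed words satisfy the hypotheses, and their first letters differ: $w_n\ne v_n$.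

\emph{Alternation.} Since $w_n\ne v_n$, the second half of \eqref{eq:shift} forces $b=n$. So $w_{k+1}=v_k$ for $1\le k<n$ and, by symmetry, $v_{k+1}=w_k$ for $1\le k<n$. Thus the pair $(w_{k+1},v_{k+1})$ is $(w_k,v_k)$ interchanged, starting from $(g,h)$.
\end{proof}

For $n=2$ the exceptional pair is $xy$, $yx$, which is the commutator of Lemma~\ref{lem:two}. For $n\ge3$ one inner deletion separates the two alternating words, provided it survives in $C$. This is where $p\ne2$ is decisive.

\begin{proposition}\label{prop:D}
Let $p\ne2$ and $n\ge3$, and let $D\colon C_n\to C_1\otimes C_{n-1}$ be as above. Then $D(w)\ne0$ for every reduced word $w$ of length $n$, and $D(w)\ne\lambda D(v)$ for distinct reduced words $w,v$ of length $n$ and $\lambda\in F^\times$.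
\end{proposition}

\begin{proof}
The tensors $z\otimes u$, with $z\in\{x,y\}$ and $u$ reduced of length $n-1$, form a basis of $C_1\otimes C_{n-1}$. Let $w$ be reduced and suppose that $w^{(i)}$ is reduced. By Lemma~\ref{lem:run}, the coefficient of $w_i\otimes w^{(i)}$ in $D(w)$ is the length $m$ of the run containing position $i$. Here $m\ge1$, and $m\le p-1$ if $p>0$, so the coefficient is nonzero in $F$. Taking $i=1$ gives $D(w)\ne0$.

Suppose $D(w)=\lambda D(v)$ with $w\ne v$ reduced. Then the same basis tensors occur in $D(w)$ and $D(v)$, so
\begin{equation}\label{eq:same}
\text{every reduced deletion of $w$ is a deletion of $v$, and vice versa.}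
\end{equation}
First and last deletions are reduced, so Lemma~\ref{lem:alt} applies. After interchanging $w$ and $v$ if necessary, $w=xyxy\cdots$ and $v=yxyx\cdots$. The deletion $w^{(2)}=xx\,w_4w_5\cdots w_n$ has one run of length $2$ and all other runs of length $1$; it is reduced because $p\ne2$. By \eqref{eq:same}, some deletion of $v$ begins with $xx$. But $v^{(1)}$ begins with $xy$, since $n\ge3$, and $v^{(b)}$ begins with $y$ for $b\ge2$. This is a contradiction.
\end{proof}

\section{Proofs of Theorems~\ref{thm:group}, \ref{thm:comm} and \ref{thm:graded}}\label{sec:main}

We would like to apply \eqref{eq:vanish} to a relation of least degree. In $T$ this stalls for two reasons: other pairs of generators may commute, so that $J_2\ne0$, and $x^p$ or $y^p$ may occur in relations. Both obstacles disappear if we push $J$ forward to $C$. A map $R\to C$ is not available yet; it exists exactly when the image of $J$ is zero, which is what we prove.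

\begin{proof}[Proof of Theorem~\ref{thm:graded}]
Let $X,T,\pi,J$ be as in Section~\ref{sec:graded}, and assume $xy\ne yx$ in $R$, i.e.\ $xy-yx\notin J$. Let $q\colon T\to C$ be the graded algebra surjection with $x\mapsto x$, $y\mapsto y$ that kills the other elements of $X$. It sends letters to primitive elements, so $\Delta\circ q=(q\otimes q)\circ\Delta$, and it sends each word to $0$ or to the same reduced word. The image $N=q(J)$ is a graded ideal of $C$ with the following properties.
\begin{itemize}
\item[(a)] $\Delta N\subseteq N\otimes C+C\otimes N$. Apply $q\otimes q$ to Lemma~\ref{lem:J}(b).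
\item[(b)] $N_n$ is spanned by those elements of the form $w$ or $w-\lambda v$ ($w\ne v$ reduced words of length $n$, $\lambda\in F^\times$) that it contains. Indeed, $q$ sends a spanning element in Lemma~\ref{lem:J}(a) to $0$, to a nonzero multiple of a reduced word, or to a binomial in two distinct reduced words.
\item[(c)] $N_0=N_1=N_2=0$. We have $J_0=J_1=0$, and by Lemma~\ref{lem:two}, $J_2$ is spanned by commutators of letters. These do not include $\pm(xy-yx)$, and every other nonzero commutator involves a letter killed by $q$.
\end{itemize}
Suppose $N\ne0$ and let $n$ be least with $N_n\ne0$. Then $n\ge3$ by (c), and $D(N_n)=0$ by (a) and \eqref{eq:vanish}. By (b), $N_n$ contains a reduced word $w$ or a binomial $w-\lambda v$ in distinct reduced words; so $D(w)=0$ or $D(w)=\lambda D(v)$. Both contradict Proposition~\ref{prop:D}. Hence $N=0$.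

So $J\subseteq\ker q$, and $q$ induces a surjection $R=T/J\to C$ with $x\mapsto x$, $y\mapsto y$. Reduced words are linearly independent in $C$, hence in $R$. The words $(xy)^m$ are reduced for all $m$, so $R$ is infinite-dimensional.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comm}]
By Lemma~\ref{lem:gr}, $R=\operatorname{gr}A$ with the basis $\mathcal B$ satisfies the hypotheses of Theorem~\ref{thm:graded}. Since $\dim R=\dim A<\infty$, the second alternative is excluded, so the elements of $\mathcal B_1$ commute pairwise. By Lemma~\ref{lem:lift}, $A$ is commutative.
\end{proof}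

\begin{proof}[Proof of Theorem~\ref{thm:group}]
An f.m.\ basis is a weak one. If $FG$ has a weak f.m.\ basis, then Theorem~\ref{thm:comm} applies by Example~\ref{ex:bialg}(a), so $FG$ is commutative and $G$ is abelian. If $G$ is abelian, then $FG$ is a truncated polynomial algebra and has an f.m.\ basis, as shown in Section~\ref{sec:intro}.
\end{proof}

\section{Truncated polynomial algebras}\label{sec:class}

In this section we prove Theorem~\ref{thm:class}. We have seen that a truncated polynomial algebra has an f.m.\ basis, and it is commutative. Two implications remain: over a perfect field a commutative $A$ is truncated polynomial, and over any field an $A$ with an f.m.\ basis is truncated polynomial.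

\subsection*{Perfect fields}
A \emph{Hopf algebra} is a bialgebra $A$ in which $\mathrm{id}_A$ is invertible in the convolution algebra $\operatorname{End}_F(A)$, whose product is $f*g=m\circ(f\otimes g)\circ\Delta$ ($m$ the multiplication of $A$) and whose unit is $e\colon a\mapsto\varepsilon(a)1$. A finite-dimensional commutative Hopf algebra represents a finite group scheme, which is connected when the algebra is local with residue field $F$. We use the following structure theorem \cite[Theorem 14.4]{Wat}: \emph{if $A$ represents a finite connected group scheme over a perfect field of characteristic $p$, then $A$ is isomorphic as an algebra to a truncated polynomial algebra.}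

\begin{proposition}\label{prop:perfect}
Let $F$ be perfect of characteristic $p>0$ and let $A$ be a finite-dimensional commutative bialgebra with nilpotent augmentation ideal $I$. Then $A$ is a truncated polynomial algebra.
\end{proposition}

\begin{proof}
Put $f=e-\mathrm{id}$. Then $f(A)\subseteq I$. The value $f^{*n}(a)$ is a sum of products $f(a_1)\cdots f(a_n)$, so $f^{*n}(A)\subseteq I^n$ and $f$ is nilpotent under convolution. Hence $\mathrm{id}=e-f$ is invertible and $A$ is a Hopf algebra. It is local with residue field $F$, so the structure theorem applies.
\end{proof}

\subsection*{A criterion that survives field extension}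
Over an imperfect field the structure theorem is not available (see Example~\ref{ex:imperfect}). An f.m.\ basis offers a way around: its structure constants are $0$ and $1$, so the \emph{algebra} $A$ is defined over $\mathbb F_p$, say $A=A_0\otimes_{\mathbb F_p}F$. The coproduct need not preserve $A_0$, so Proposition~\ref{prop:perfect} cannot be applied to $A_0$. It can be applied after extending scalars to an algebraic closure, and we need a way to come back down. For this we characterize truncated polynomial algebras by numbers that do not change under extension of perfect fields.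

Let $k$ be a perfect field of characteristic $p$, and let $S$ be a commutative finite-dimensional local $k$-algebra with maximal ideal $\mathfrak m$ and $S/\mathfrak m=k$. For $j\ge0$ put
\[
S_j=\{s^{p^j}:s\in S\},\qquad\mathfrak m_j=\{s^{p^j}:s\in\mathfrak m\},\qquad d_j=\dim_k\mathfrak m_j/\mathfrak m_j^2 .
\]
The map $s\mapsto s^{p^j}$ is a ring homomorphism from $S$ onto $S_j$. Since every scalar is a $p^j$-th power, $S_j$ is a $k$-subalgebra and $S_j=k\oplus\mathfrak m_j$, so $S_j$ is local with maximal ideal $\mathfrak m_j$; moreover $\mathfrak m_j^2=\{y^{p^j}:y\in\mathfrak m^2\}$. As $\mathfrak m$ is nilpotent, $d_j=0$ for large $j$. By \eqref{eq:gen}, $d_j$ elements generate $S_j$; informally, $d_j$ counts the generators of $S$ that survive $j$ applications of Frobenius. For $k[t_1,t_2]/(t_1^p,t_2^{p^2})$ we get $(d_0,d_1,d_2)=(2,1,0)$ and dimension $p^{3}$, while for $k[t]/(t^2)$ with $p$ odd we get $(d_0,d_1)=(1,0)$ and dimension $2<p$.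

\begin{lemma}\label{lem:criterion}
$S$ is a truncated polynomial algebra over $k$ if and only if $\dim_kS=p^{\sum_jd_j}$.
\end{lemma}

\begin{proof}
Let $S=k[t_1,\dots,t_d]/(t_i^{p^{e_i}})$. Then $S_j$ is spanned by the $p^j$-th powers of monomials, so it is the truncated polynomial algebra in the variables $t_i^{p^j}$ with $e_i>j$, with exponents $p^{e_i-j}$. Hence $d_j=\#\{i:e_i>j\}$, $\sum_jd_j=\sum_ie_i$, and $\dim S=p^{\sum_jd_j}$.

For the converse we construct, for any $S$, a surjection onto $S$ from a truncated polynomial algebra of dimension $p^{\sum_jd_j}$. Let $V=\mathfrak m/\mathfrak m^2$. The map $s\mapsto s^{p^j}$ induces an additive surjection $\varphi_j\colon V\to\mathfrak m_j/\mathfrak m_j^2$ with $\varphi_j(c\xi)=c^{p^j}\varphi_j(\xi)$. Its kernel $V_j$ is a $k$-subspace. Since $c\mapsto c^{p^j}$ is an automorphism of $k$, the induced bijection $V/V_j\to\mathfrak m_j/\mathfrak m_j^2$ takes bases to bases, so $V_j$ has codimension $d_j$. The class of $s\in\mathfrak m$ lies in $V_j$ if and only if $s^{p^j}=y^{p^j}$ for some $y\in\mathfrak m^2$; taking $p$-th powers gives $0=V_0\subseteq V_1\subseteq\cdots$, and $V_j=V$ for large $j$. Choose a basis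 $\xi_1,\dots,\xi_{d_0}$ of $V$ adapted to this chain, so that $V_j$ is spanned by the $\xi_i$ with $i>d_j$. Let $e_i$ be the least $j$ with $\xi_i\in V_j$. As $d_0\ge d_1\ge\cdots$, we have $e_i=\#\{j:d_j\ge i\}$, so $e_i\ge1$ and $\sum_ie_i=\sum_jd_j$. Lift $\xi_i$ to $s_i\in\mathfrak m$ and choose $y_i\in\mathfrak m^2$ with $s_i^{p^{e_i}}=y_i^{p^{e_i}}$. Then $x_i=s_i-y_i$ is another lift of $\xi_i$, and $x_i^{p^{e_i}}=0$. By \eqref{eq:gen} the $x_i$ generate $S$, so $t_i\mapsto x_i$ defines a surjection $k[t_1,\dots,t_{d_0}]/(t_i^{p^{e_i}})\to S$ whose source has dimension $p^{\sum_jd_j}$. If $\dim S$ equals this number, the surjection is an isomorphism.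
\end{proof}

\begin{corollary}\label{cor:descent}
Let $k\subseteq K$ be perfect fields. If $S\otimes_kK$ is a truncated polynomial algebra over $K$, then $S$ is one over $k$.
\end{corollary}

\begin{proof}
The algebra $S'=S\otimes_kK$ is local with nilpotent maximal ideal $\mathfrak m'=\mathfrak m\otimes_kK$ and residue field $K$. The formula $\bigl(\sum s_i\otimes c_i\bigr)^{p^j}=\sum s_i^{p^j}\otimes c_i^{p^j}$ gives $\mathfrak m'_j\subseteq\mathfrak m_j\otimes K$, and equality holds because $\mathfrak m'_j$ is a $K$-subspace containing $\mathfrak m_j\otimes1$. Then $(\mathfrak m'_j)^2=\mathfrak m_j^2\otimes K$. So $S$ and $S'$ have the same dimension and the same numbers $d_j$, and Lemma~\ref{lem:criterion} applies to both.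
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
For perfect $F$ and commutative $A$ use Proposition~\ref{prop:perfect}. Now let $F$ be arbitrary and let $\mathfrak B$ be an f.m.\ basis of $A$. By Theorem~\ref{thm:comm}, $A$ is commutative. Since $I$ has codimension $1$, exactly one $b_0\in\mathfrak B$ lies outside $I$. As $\varepsilon(b_0^2)=\varepsilon(b_0)^2\ne0$, condition (i) gives $b_0^2\in\mathfrak B\setminus I$, so $b_0^2=b_0$; and $b_0$ is a unit, so $b_0=1$. Let $A_0$ be the $\mathbb F_p$-span of $\mathfrak B$. By (i) it is closed under multiplication; this is the point where a weak basis would not do. So $A_0$ is a commutative $\mathbb F_p$-algebra with $A=A_0\otimes_{\mathbb F_p}F$, and the $\mathbb F_p$-span of $\mathfrak B\cap I$ equals $A_0\cap I$, a nilpotent ideal with quotient $\mathbb F_p$. Let $K$ be an algebraic closure of $F$. Then $A_0\otimes_{\mathbb F_p}K=A\otimes_FK$ is a commutative bialgebra over $K$ with nilpotent augmentation ideal $I\otimes_FK$, hence a truncated polynomial algebra by Proposition~\ref{prop:perfect}. By Corollary~\ref{cor:descent} so is $A_0$ over $\mathbb F_p$, and therefore so is $A=A_0\otimes_{\mathbb F_p}F$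 over $F$.
\end{proof}

\section{The role of the hypotheses}\label{sec:sharp}

\begin{example}[characteristic $2$]\label{ex:D8}
Let $\operatorname{char}F=2$, let $D_8=\langle a,b\mid a^2=b^2=(ab)^4=1\rangle$ be the dihedral group of order $8$, and put $x=a-1$, $y=b-1$. The first two relations read $x^2=y^2=0$. Given these, $(ab)^{-1}=ba$, so the third relation reads $(ab)^2=(ba)^2$. We have
\[
aba=(1+x+y+xy)(1+x)=1+y+xy+yx+xyx ,
\]
and multiplying by $1+y$, and then interchanging $x$ and $y$, gives
\begin{align*}
(ab)^2&=1+xy+yx+xyx+yxy+xyxy,\\
(ba)^2&=1+xy+yx+xyx+yxy+yxyx .
\end{align*}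
So $FD_8=F\langle x,y\rangle/(x^2,\,y^2,\,xyxy-yxyx)$. Only alternating words can be nonzero, and those of length $5$ vanish: $x\cdot yxyx=x\cdot xyxy=0$ and $y\cdot xyxy=y\cdot yxyx=0$. Hence $1,x,y,xy,yx,xyx,yxy,xyxy$ span the $8$-dimensional algebra $FD_8$ and form a basis; the product of two of them is $0$ or one of them, and the last seven span $I$. This is an f.m.\ basis, although $D_8$ is nonabelian.

The quartic relation is exactly the exceptional pair of Lemma~\ref{lem:alt}. In $F\langle x,y\rangle/(x^2,y^2)$ the inner deletions of an alternating word vanish, and
\[
D(xyxy)=x\otimes yxy+y\otimes xyx=D(yxyx),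
\]
so Proposition~\ref{prop:D} fails. The other use of $p\ne2$, in Lemma~\ref{lem:two}, concerns only squares of letters.
\end{example}

\begin{example}[weak versus strict]\label{ex:imperfect}
Let $F$ be an imperfect field of odd characteristic $p$, let $\lambda\in F\setminus F^p$, and let
\[
A=F[x,y]\big/\bigl(x^p-\lambda y^p,\ y^{p^2}\bigr)
\]
with $x,y$ primitive. The two relations are primitive, so $A$ is a commutative bialgebra, and $I=(x,y)$ is nilpotent because $x^{p^2}=\lambda^py^{p^2}=0$. The first relation is monic of degree $p$ in $x$ over $F[y]/(y^{p^2})$, so the monomials $x^iy^j$ ($0\le i<p$, $0\le j<p^2$) form a basis. The rule $x^p=\lambda y^p$ shows that it is a weak f.m.\ basis.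

There is no f.m.\ basis. Otherwise, by Theorem~\ref{thm:class}, $A$ is a truncated polynomial algebra with $d=\dim I/I^2=2$ and $p^{e_1+e_2}=\dim A=p^3$. Then some $e_i$ equals $1$, so there is $s\in I\setminus I^2$ with $s^p=0$. Write $s=\alpha x+\beta y+s'$ with $s'\in I^2$ and $(\alpha,\beta)\ne(0,0)$. Since $(x^iy^j)^p=\lambda^iy^{(i+j)p}$, the element $s'^{\,p}$ is a combination of the $y^{mp}$ with $m\ge2$, and the coefficient of $y^p$ in $s^p$ is $\alpha^p\lambda+\beta^p$. So $\alpha^p\lambda+\beta^p=0$. If $\alpha\ne0$, then $\lambda=(-\beta/\alpha)^p\in F^p$; if $\alpha=0$, then $\beta=0$. Both are excluded. Thus weak and strict f.m.\ bases differ, and over imperfect fields commutativity does not suffice in Theorem~\ref{thm:class}.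
\end{example}

\begin{remark}
The remaining hypotheses of Theorem~\ref{thm:comm} are needed as well. Without a coproduct, the noncommutative local algebra $F\langle x,y\rangle/(x^2,y^2,yx)$ has the f.m.\ basis $1,x,y,xy$. Without nilpotency of $I$, take $F$ algebraically closed of characteristic $p\ge5$ and the symmetric group $S_3$: by the theorems of Maschke and Wedderburn, $FS_3$ is a product of matrix algebras, and the matrix units form an f.m.\ basis. Finally, the second alternative of Theorem~\ref{thm:graded} does occur: $R=C$ with the basis of reduced words satisfies the hypotheses and is noncommutative, so finite dimension cannot be dropped from the argument.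
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGS}
V. Bovdi, A. Grishkov, S. Siciliano,
\emph{Filtered multiplicative bases of restricted enveloping algebras},
arXiv:0912.0387 (2009).

\bibitem{Wat}
Waterhouse,
\emph{Introduction to Affine Group Schemes}.

\end{thebibliography}
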